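# Level sets, crossing times and the large time behavior of Hamilton–Jacobi equations

## 1. A smooth time-periodic solution for a Hamiltonian without affine segments

**Theorem 1.** Let $\mathbb T^n=\mathbb R^n/\mathbb Z^n$. For $H\in C^2(\mathbb T^n\times\mathbb R^n)$ and $g\in C^2(\mathbb T^n)$ let $u$ be the viscosity solution of
$$u_t+H(x,Du)=0\ \text{ in }\mathbb T^n\times(0,\infty),\qquad u(x,0)=g(x)\ \text{ on }\mathbb T^n,\tag{HJ}$$
consider the assumption
$$\lim_{|p|\to\infty}\ \min_{x\in\mathbb T^n}\Big(\tfrac12H(x,p)^2+D_xH(x,p)\cdot p\Big)=+\infty,\tag{A1}$$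
and let $\overline H(0)$ be the ergodic constant, that is, the unique constant for which $H(x,Dv)=\overline H(0)$ in $\mathbb T^n$ has a viscosity solution $v$. For every $n\ge1$ there are $H\in C^\infty(\mathbb T^n\times\mathbb R^n)$ and $g\in C^\infty(\mathbb T^n)$ such that:

1. (A1) holds, and $H(x,p)\ge|p|^2-C$ for some constant $C$;
2. for every $x$, $H(x,\cdot)$ is not affine on any line segment;
3. $\overline H(0)=0$;
4. the viscosity solution $u$ of (HJ) is $C^\infty$, $1$-periodic in $t$, and $u(x,t)=-\frac1{4\pi}\sin(2\pi t)$ whenever $x_1=0$.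

Hence $u(\cdot,t)+\overline H(0)t$ does not converge as $t\to\infty$.

The theorem answers a question from Hung Vinh Tran, "Representation formulas and large time behavior for solutions to some nonconvex Hamilton-Jacobi equations", arXiv:2505.01377 (2025). We say that the *large time behavior result* holds for $u$ if $u(x,t)+\overline H(0)t$ converges uniformly on $\mathbb T^n$ to some function $v(x)$ as $t\to\infty$. The question is: assume (A1), and assume that for each $x$ the map $p\mapsto H(x,p)$ is not affine on any line segment. Does the large time behavior result hold for every such $H$ and every $g\in C^2(\mathbb T^n)$? Theorem 1 says no, in every dimension, even if $H$ is smooth and coercive.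

What decides convergence is a different kind of affineness. In one dimension, for $H$ strictly monotone in $p$, the second theorem makes this exact.

**Setting for Theorem 2.** $n=1$, $H\in C^2(\mathbb T\times\mathbb R)$, $H_p>0$, and $H(x,p)\to\pm\infty$ as $p\to\pm\infty$, uniformly in $x$. The effective Hamiltonian $\overline H(a)$, $a\in\mathbb R$, is the constant for which $H(x,a+v')=\overline H(a)$ is solvable on $\mathbb T$.

**Theorem 2.** In this setting put $T_0=1/\overline H'(0)$.

* **(a)** For every Lipschitz $g$ there are a solution $w$ of $w_t+H(x,w_x)=\overline H(0)$ on $\mathbb T\times[0,\infty)$, $T_0$-periodic in $t$, and a sequence $t_n\to\infty$, with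
$$\sup_{s\ge0}\|u(\cdot,t_n+s)+\overline H(0)(t_n+s)-w(\cdot,s)\|_\infty\to0 .$$
That is, $u+\overline H(0)t$ is asymptotically $T_0$-periodic.
* **(b)** $u(\cdot,t)+\overline H(0)t$ converges uniformly for every $g\in C^2(\mathbb T)$ (equivalently, for every Lipschitz $g$) if and only if $\overline H$ is not affine on any neighbourhood of $0$.

## 2. Viscosity solutions, condition (A1) and the effective Hamiltonian

**Definition.** A continuous $u$ is a *viscosity subsolution* of $u_t+H(x,Du)=0$ if, whenever $\varphi\in C^1$ and $u-\varphi$ has a local maximum at $(x_0,t_0)$ with $t_0>0$, we have $\varphi_t+H(x_0,D\varphi)\le0$ at $(x_0,t_0)$. It is a *supersolution* if the reverse inequality holds at local minima, and a *solution* if it is both. The definition for $H(x,Dv)=c$ is the same without $t$.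

We use these standard facts.

* **(F1)** A $C^1$ solution is a viscosity solution.
* **(F2)** Comparison principle (Crandall–Lions). For continuous $H$, a viscosity subsolution $u$ and a viscosity supersolution $v$ on $\mathbb T\times[0,t_*)$, one of which is Lipschitz in $x$, satisfy $\max(u-v)(\cdot,t)\le\max(u-v)(\cdot,0)$.
* **(F3)** Stability. If $u^\varepsilon$ are classical solutions of $u_t+H(x,u_x)=\varepsilon u_{xx}$ and $u^\varepsilon\to u$ locally uniformly as $\varepsilon\to0$, then $u$ is a viscosity solution of $u_t+H(x,u_x)=0$.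
* **(F4)** A Lipschitz viscosity solution satisfies the equation at each point where it is differentiable, hence a.e. by Rademacher's theorem. If $\varphi$ touches at $(x_0,t_0)$ a function with Lipschitz constant $R$ in $x$, then $|D\varphi(x_0,t_0)|\le R$.
* **(F5)** Parabolic theory (Ladyzhenskaya–Solonnikov–Ural'ceva). If $\tilde H\in C^2(\mathbb T\times\mathbb R)$ is globally Lipschitz, $\varepsilon>0$ and the initial data are smooth, then $u_t+\tilde H(x,u_x)=\varepsilon u_{xx}$ has a classical solution on $\mathbb T\times[0,\infty)$. Moreover $p=u_x$ is $C^2$ in $x$ and $C^1$ in $t$, since it solves $p_t=\varepsilon p_{xx}-\tilde H_p(x,u_x)p_x-\tilde H_x(x,u_x)$, a linear parabolic equation with Hölder coefficients. Classical sub- and supersolutions compare by the maximum principle.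

When one of the two solutions is smooth, uniqueness has a short direct proof, and we give it because both theorems use it.

**Lemma 1.** Let $H\in C(\mathbb T^n\times\mathbb R^n)$ and let $u\in C^1(\mathbb T^n\times[0,\infty))$ satisfy $u_t+H(x,Du)=0$. Then every continuous viscosity solution $\tilde u$ with $\tilde u(\cdot,0)=u(\cdot,0)$ equals $u$.

*Proof.* Suppose $\tilde u>u$ at some $(x_1,t_1)$, and fix $t_*>t_1$. For small $\delta>0$ the function $\tilde u-u-\delta t-\frac{\delta}{t_*-t}$ is positive at $(x_1,t_1)$. It tends to $-\infty$ as $t\uparrow t_*$, so it has a positive maximum on $\mathbb T^n\times[0,t_*)$, attained at some $(x_0,t_0)$. Here $t_0>0$, because at $t=0$ the function equals $-\delta/t_*<0$. Testing the subsolution property with $\varphi=u+\delta t+\frac{\delta}{t_*-t}$ gives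
$$0\ge\varphi_t+H(x_0,D\varphi)=u_t+\delta+\tfrac{\delta}{(t_*-t_0)^2}+H(x_0,Du)=\delta+\tfrac{\delta}{(t_*-t_0)^2}>0,$$
a contradiction. If $\tilde u<u$ somewhere, maximize $u-\tilde u-\delta t-\frac\delta{t_*-t}$ in the same way. Then $\varphi=u-\delta t-\frac{\delta}{t_*-t}$ touches $\tilde u$ from below, and the supersolution property gives $0\le-\delta-\frac{\delta}{(t_*-t_0)^2}<0$, a contradiction. $\square$

**Lemma 2.** Let $H$ be continuous, $a\in\mathbb R^n$, and let $v\in C^1(\mathbb T^n)$ satisfy $H(x,a+Dv)=c$. If $H(x,a+D\tilde v)=\tilde c$ has a viscosity solution $\tilde v$ on $\mathbb T^n$, then $\tilde c=c$.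

*Proof.* At a maximum point $x_0$ of $\tilde v-v$ use $v$ as test function: $c=H(x_0,a+Dv(x_0))\le\tilde c$. At a minimum point, $c\ge\tilde c$. $\square$

**Condition (A1).** It controls the growth of $H$ but does not ask for convexity. Under (A1) the solution $u$ is globally Lipschitz and $\overline H(0)$ exists and is unique; these facts are part of the problem's setup. For $H=H(p)$ it just says $|H(p)|\to\infty$, so $H(p)=p$ satisfies it when $n=1$, while $H(p)=\cos p$ does not.

**No affine segments.** The requirement is that for no $x$, $p$ and $q\ne0$ is $s\mapsto H(x,p+sq)$ affine on $[0,1]$. The function $|p|^2$ has no affine segment, and for $n=1$ neither has the nonconvex $p^3$. The function $|p|$ has affine segments along rays.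

**The effective Hamiltonian in the setting of Theorem 2.** Let $P(x,\cdot)$ be the inverse of $H(x,\cdot)$ and put
$$J(h)=\int_0^1P(x,h)\,dx .$$
By the implicit function theorem $P\in C^2$, so $J\in C^2$; also $P_h>0$, so $J'>0$. If $h>\max_xH(x,p)$ then $P(x,h)>p$ for all $x$, and similarly from below, so $J(\mathbb R)=\mathbb R$. Then
$$\overline H=J^{-1}.$$
Indeed $P(x,J^{-1}(a))-a$ has mean zero, so it is $v'$ for a periodic $C^1$ function $v$, and $H(x,a+v')=J^{-1}(a)$; by Lemma 2 no other constant is possible.

*Example.* Let $H(x,p)=\alpha(x)p$ with $0<\alpha\in C^2(\mathbb T)$. Then $P=h/\alpha(x)$, $J(h)=T_0h$ with $T_0=\int_0^1dx/\alpha$, and $\overline H(a)=a/T_0$. Here $T_0$ is the time a particle of speed $\alpha(x)$ needs to go once around the circle.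

**How (A1) fits.** The growth condition in the setting follows from (A1) and $H_p>0$. At a minimum or maximum point of $H(\cdot,p)$ we have $H_x=0$, so (A1) gives $|\min_xH(\cdot,p)|\to\infty$ and $|\max_xH(\cdot,p)|\to\infty$ as $|p|\to\infty$. By monotonicity $\min_xH(\cdot,p)$ is bounded below for $p\ge0$, so it tends to $+\infty$ as $p\to+\infty$. Likewise $\max_xH(\cdot,p)$ is bounded above for $p\le0$, so it tends to $-\infty$ as $p\to-\infty$. The case $H_p<0$ reduces to $H_p>0$ by $x\mapsto-x$, which turns $H(x,p)$ into $H(-x,-p)$.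

## 3. Transport, Hopf–Lax, and Hamiltonians that do not depend on $x$

*Pure transport.* For $n=1$, $H(p)=p$, we have $u(x,t)=g(x-t)$ and $\overline H(0)=0$. There is no convergence unless $g$ is constant. So some non-affineness has to be assumed.

*A strictly convex case.* For $H(p)=\frac12|p|^2$ the Hopf–Lax formula, with $g$ extended periodically, gives $u(x,t)=\min_{y}\big(g(y)+\frac{|x-y|^2}{2t}\big)$. Choosing for $y$ a minimum point of $g$ at distance at most $\sqrt n/2$ from $x$, we get $\min g\le u(x,t)\le\min g+\frac{n}{8t}$. So $u\to\min g$, and $\overline H(0)=0$.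

*Monotone, independent of $x$.* Let $n=1$, $H=H(p)$ with $H'>0$, and suppose that $u$ is a $C^2$ solution for all $t\ge0$ with $g$ nonconstant. Then $p=u_x$ satisfies $p_t+H'(p)p_x=0$, so $p$ is constant along the lines $x=x_0+H'(g'(x_0))t$. If $H'\circ g'$ were not constant, then, being periodic, it would be larger at some point than at a later one. The two lines would cross in finite time carrying different values of $p$, which is impossible. Hence $H'$ is constant on the range of $g'$, a nontrivial interval containing $0$, and $H$ is affine there. So *for $x$-independent monotone $H$, a nonconstant smooth solution for all times forces $H$ to be affine near some point*. This is the mechanism behind the hope that non-affineness gives convergence.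

## 4. Where non-affineness of $H(x,\cdot)$ stops helping

Let us repeat the last argument when $H$ depends on $x$, in the setting of Theorem 2. The transported quantity is no longer $p$. Put $h=H(x,u_x)=-u_t$ for a $C^2$ solution $u$. Then $h_t=H_pu_{xt}=-H_ph_x$, that is,
$$h_t+H_p(x,P(x,h))\,h_x=0 .$$
So $h$ is constant along curves, and on a curve carrying the value $k$ the speed at $x$ is $H_p(x,P(x,k))=1/P_h(x,k)$. The curve starting at $x=0$ at time $s$ reaches $x$ at time
$$s+\tau_k(x),\qquad \tau_k(x)=\int_0^xP_h(y,k)\,dy,$$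
and each full turn takes the **crossing time**
$$T(k)=\int_0^1P_h(y,k)\,dy=J'(k).$$
If a curve with value $k$ leaves $x=0$ at time $s$, one with value $k'$ leaves at time $s'>s$, and $T(k)>T(k')$, then after enough turns the second has overtaken the first. Curves with different values have met, which is a contradiction. So the argument does show that different crossing times destroy a smooth solution.

But the argument compares the *averages* $\int_0^1P_h(y,k)\,dy$, while the hypothesis says only that for each fixed $x$ the function $k\mapsto P_h(x,k)$ is not constant on any interval. The speeds at each point may depend on $k$ while the crossing time does not. This is where the proof stops, and it shows how to build a counterexample: make $\int_0^1P(x,h)\,dx=h$, so that $T\equiv1$, with no $P(x,\cdot)$ affine on any interval.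

A first try is $P(x,h)=h+\frac12\sin h\,\sin2\pi x$. Then $P_h\ge\frac12$ and the mean in $x$ is $h$. But $P(0,h)=h$, so $H(0,p)=p$ is affine; the hypothesis is required at *every* $x$. The correction must not vanish identically in $h$ at any $x$. Letting the phase move with $h$ cures this:
$$P(x,h)=h+\tfrac12\sin(h+2\pi x).$$

## 5. The Hamiltonian of Theorem 1

**Step 1: the monotone part.** This step inverts $P$. Since $P_h=1+\frac12\cos(h+2\pi x)\in[\frac12,\frac32]$, the map $P(x,\cdot)$ is a bijection of $\mathbb R$. Let $H_0(x,\cdot)$ be its inverse. By the (analytic) implicit function theorem $H_0$ is real analytic. It is $1$-periodic in $x$, and $p=H_0+\frac12\sin(H_0+2\pi x)$ gives $|H_0(x,p)-p|\le\frac12$. Differentiating this identity in $x$,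
$$0=\partial_xH_0\big(1+\tfrac12\cos(H_0+2\pi x)\big)+\pi\cos(H_0+2\pi x),\qquad\text{so}\quad|\partial_xH_0|\le\frac{\pi}{1/2}=2\pi .$$

**Step 2: coercivity.** $H_0$ is not bounded below. We add a term that makes $H$ coercive and vanishes where the gradient of our solution will live. Let
$$\beta(r)=r^4e^{-1/(|r|-2)}\ \text{ for }|r|>2,\qquad\beta(r)=0\ \text{ for }|r|\le2,$$
so $\beta\in C^\infty(\mathbb R)$ and $\beta\ge0$. With $p=(p_1,p')$, $p'\in\mathbb R^{n-1}$ (absent if $n=1$), set
$$H(x,p)=H_0(x_1,p_1)+\beta(p_1)+|p'|^2 .$$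

**Step 3: property 1.** This step checks growth. Since $\beta(r)$ grows like $r^4$, there is $C\ge0$ with
$$H_0(x_1,p_1)+\beta(p_1)\ge-|p_1|-\tfrac12+\beta(p_1)\ge p_1^2-C,$$
so $H\ge|p|^2-C$. Also $|D_xH\cdot p|=|\partial_xH_0(x_1,p_1)p_1|\le2\pi|p|$. For $|p|^2\ge C$ we get
$$\tfrac12H^2+D_xH\cdot p\ge\tfrac12(|p|^2-C)^2-2\pi|p|\to+\infty$$
uniformly in $x$, which is (A1).

**Step 4: property 2.** This step excludes affine segments. Let $q\neq0$ and suppose $s\mapsto H(x,p+sq)$ is affine on $[0,1]$.

If $q_1=0$, then $q'\ne0$ and the second derivative in $s$ is $2|q'|^2>0$, a contradiction.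

If $q_1\neq0$, then, since $s\mapsto|p'+sq'|^2$ is a polynomial of degree at most $2$, the function $r\mapsto H_0(x_1,r)+\beta(r)$ is a polynomial of degree at most $2$ on some interval. Shrinking it, we may assume the interval lies in $(2,\infty)$, in $(-\infty,-2)$ or in $(-2,2)$.

In the first two cases the function is real analytic on the whole half-line, hence equals that polynomial there. This is impossible, because it grows like $r^4$.

In the third case $\beta=0$, and since $H_0(x_1,\cdot)$ is real analytic on $\mathbb R$, it is a polynomial on $\mathbb R$. As $|H_0(x_1,r)-r|\le\frac12$, the polynomial $H_0(x_1,r)-r$ is bounded, hence a constant $c$. Then $r=P(x_1,r+c)$ reads $-c=\frac12\sin(r+c+2\pi x_1)$ for all $r$, a contradiction.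

**Step 5: property 3.** This step computes $\overline H(0)$. Let $v(x)=-\frac1{4\pi}\cos(2\pi x_1)$. Then $v_{x_1}=\frac12\sin(2\pi x_1)=P(x_1,0)$, and $|v_{x_1}|\le\frac12<2$, so $\beta(v_{x_1})=0$ and $H(x,Dv)=H_0(x_1,P(x_1,0))=0$. By (F1) and Lemma 2, $\overline H(0)=0$.

## 6. Periodic waves as envelopes of complete integrals

We want a solution that sends the value $h=f(s)$ out of $x=0$ at time $s$, with $f$ periodic. By Section 4 this value reaches $x$ at time $s+\tau_{f(s)}(x)$. With $S(x,h)=\int_0^xP(y,h)\,dy$ we have $\tau_h(x)=S_h(x,h)$. To pass from $h$ to $u$ we use that, for each constant $h$, the function $S(x,h)-ht$ plus a constant solves the equation. We take an envelope of this family. The next lemma does it in the generality needed for both theorems.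

**Lemma 3.** Let $P\in C^2(\mathbb R\times\mathbb R)$ be $1$-periodic in $x$, and let $T_0,\delta>0$ be such that $\int_0^1P(y,h)\,dy=T_0h$ for $|h|\le\delta$. Put $S(x,h)=\int_0^xP(y,h)\,dy$ and $A=\max_{x\in[0,1],|h|\le\delta}|S_{hh}|$. Let $f\in C^\infty(\mathbb R)$ be $T_0$-periodic with mean zero, $|f|\le\delta$ and $A\max|f'|\le\frac12$, and let $F'=f$. Then for each $(x,t)\in\mathbb R^2$ the equation
$$t=s+S_h(x,f(s))\tag{1}$$
has a unique solution $s=s(x,t)$, and
$$U(x,t)=S(x,f(s))-f(s)(t-s)-F(s),\qquad s=s(x,t),$$
defines $U\in C^2(\mathbb R^2)$, $1$-periodic in $x$ and $T_0$-periodic in $t$, with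
$$U_x=P(x,f(s)),\qquad U_t=-f(s),\qquad U(0,t)=-F(t).\tag{2}$$
If $P\in C^\infty$, then $U\in C^\infty$.

*Proof.* *Shift relations.* They express that all crossing times equal $T_0$. For $|h|\le\delta$, splitting the integral gives $S(x+1,h)=S(x,h)+T_0h$, and differentiating in $h$ (at $|h|=\delta$ by continuity)
$$S_h(x+1,h)=S_h(x,h)+T_0,\qquad S_{hh}(x+1,h)=S_{hh}(x,h).$$
In particular $|S_{hh}|\le A$ on $\mathbb R\times[-\delta,\delta]$.

*Solving (1).* The $s$-derivative of the right side of (1) is $1+S_{hh}(x,f(s))f'(s)\ge\frac12$, so the right side is an increasing bijection of $\mathbb R$ in $s$. Since $S_h\in C^1$ (its derivatives are $P_h$ and $S_{hh}$), the implicit function theorem gives $s\in C^1$, and $s\in C^\infty$ if $P\in C^\infty$.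

*Derivatives of $U$.* The partial derivative in $s$ of $S(x,f(s))-f(s)(t-s)-F(s)$ is
$$f'(s)\big(S_h(x,f(s))-(t-s)\big)+f(s)-F'(s)=0$$
by (1). So only the explicit dependence on $x$ and $t$ contributes, and $S_x=P$ gives the first two formulas in (2). Their right sides are $C^1$, so $U\in C^2$; they are $C^\infty$ if $P$ is.

*Periodicity.* Since $f$ has mean zero, $F$ is $T_0$-periodic. Insert $s(x,t)-T_0$ into (1) at $(x+1,t)$: the right side is $s-T_0+S_h(x,f(s))+T_0=t$. By uniqueness $s(x+1,t)=s(x,t)-T_0$, and in the same way $s(x,t+T_0)=s(x,t)+T_0$. Hence, with $s=s(x,t)$,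
$$U(x+1,t)=S(x,f(s))+T_0f(s)-f(s)(t-s+T_0)-F(s)=U(x,t),$$
$$U(x,t+T_0)=S(x,f(s))-f(s)\big(t+T_0-s-T_0\big)-F(s)=U(x,t).$$

*Values at $x=0$.* Since $S(0,h)=S_h(0,h)=0$, (1) gives $s(0,t)=t$ and $U(0,t)=-F(t)$. $\square$

*Check on transport.* For $P=h$ we have $S=hx$, $s=t-x$ and $U=fx-fx-F(t-x)=-F(t-x)$, a travelling wave, as it should be.

**End of the proof of Theorem 1.** This step applies Lemma 3 to $P=h+\frac12\sin(h+2\pi x)$. Here $\int_0^1P(y,h)\,dy=h$ for all $h$, so $T_0=1$, and
$$S(x,h)=hx+\tfrac1{4\pi}\big(\cos h-\cos(h+2\pi x)\big),\qquad|S_{hh}|=\tfrac1{4\pi}|\cos(h+2\pi x)-\cos h|\le\tfrac1{2\pi}.$$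
Take $f(s)=\frac12\cos2\pi s$, $F(s)=\frac1{4\pi}\sin2\pi s$, $\delta=\frac12$. Then $|f'|\le\pi$ and $A\max|f'|\le\frac1{2\pi}\cdot\pi=\frac12$. Lemma 3 yields $U\in C^\infty$, $1$-periodic in $x$ and in $t$, with $U(0,t)=-\frac1{4\pi}\sin2\pi t$.

By (2), $|U_x|\le|f|+\frac12\le1<2$, so $\beta(U_x)=0$, and $H_0(x,U_x)=f(s)=-U_t$. Thus $u(x,t):=U(x_1,t)$ is a $C^\infty$ classical solution of $u_t+H(x,Du)=0$ on $\mathbb T^n\times\mathbb R$. Put $g:=u(\cdot,0)\in C^\infty(\mathbb T^n)$. By (F1) and Lemma 1, $u$ is the viscosity solution of (HJ). Since $\overline H(0)=0$ and $u=-\frac1{4\pi}\sin2\pi t$ on $\{x_1=0\}$, $u+\overline H(0)t$ does not converge. $\blacksquare$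

One can watch the crossing times here: $S_h(\frac12,k)=\frac12-\frac1{2\pi}\sin k$ depends on $k$, but $S_h(1,k)=1$ does not.

*Remark.* For $n=1$ the real-analytic, strictly increasing $H_0$ is itself a counterexample, with the same $U$ and the same $v$. It satisfies (A1), because for $|p|\ge\frac12$ we have $\frac12H_0^2+p\,\partial_xH_0\ge\frac12(|p|-\frac12)^2-2\pi|p|\to\infty$. It has no affine segments, by the third case of Step 4: analyticity extends a polynomial from any interval to $\mathbb R$. Here $J(h)=h$, so its effective Hamiltonian is $\overline{H_0}(a)=a$, although no $H_0(x,\cdot)$ has an affine segment.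

## 7. An affine effective Hamiltonian gives periodic waves

From now on we are in the setting of Theorem 2. Replace $H$ by $H-\overline H(0)$ and $u$ by $u+\overline H(0)t$. This replaces $\overline H$ by $\overline H-\overline H(0)$ and changes neither $T_0$ nor affineness. So we **assume $\overline H(0)=0$, i.e. $J(0)=0$**. Recall $T(k)=J'(k)$; since $\overline H=J^{-1}$, $T_0=1/\overline H'(0)=T(0)$.

**Necessity in (b).** Suppose $\overline H$ is affine near $0$. Then so is $J$, and $J(h)=T_0h$ for $|h|\le\delta$ with some $\delta>0$. Lemma 3 applies with, for instance, $f(s)=\alpha\sin(2\pi s/T_0)$, $\alpha>0$ small. It gives $U\in C^2$, periodic in $x$, with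
$$U_t+H(x,U_x)=-f(s)+H(x,P(x,f(s)))=0,$$
and $U(0,t)=-F(t)$ is nonconstant and periodic. By Lemma 1, $U$ is the viscosity solution with data $g=U(\cdot,0)\in C^2(\mathbb T)$, and it does not converge as $t\to\infty$.

For the converse and for (a) we would like to use the overtaking argument of Section 4, but $u$ is only Lipschitz: $h=-u_t$ may jump, and values of $h$ may be lost at jumps. The plan is to pass to a limit flow $w$ that comes back near its start again and again. Such a flow cannot dissipate anything, so its level sets are transported exactly, and then crossing times can be compared.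

## 8. Viscous approximation and a recurrent limit

**Step 0.** *This step constructs $u$, bounds it uniformly in time, and provides smooth approximations.* Let $g$ be Lipschitz, $M=\|H(\cdot,g')\|_\infty$, and choose $R_0$ with $|H(x,p)|\ge M+1$ for $|p|\ge R_0$. By continuity and the growth of $H$, $H\ge M+1$ for $p\ge R_0$ and $H\le-M-1$ for $p\le-R_0$. In particular $|g'|<R_0$ a.e.

*Truncation.* Take $\zeta\in C^\infty(\mathbb R)$ with $0\le\zeta'\le1$, $\zeta(p)=p$ for $|p|\le R_0+1$, and $\zeta$ constant on each of the half-lines $p\ge R_0+3$ and $p\le-R_0-3$. Let $\tilde H(x,p)=H(x,\zeta(p))+p-\zeta(p)$. Then $\tilde H\in C^2$ and $\tilde H=H$ for $|p|\le R_0+1$. Its derivatives $\tilde H_x=H_x(x,\zeta)$ and $\tilde H_p=H_p(x,\zeta)\zeta'+1-\zeta'$ are bounded, so $\tilde H$ is globally Lipschitz. Also $\tilde H_p>0$, so by monotonicity $|\tilde H|\ge M+1$ for $|p|\ge R_0$.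

*Approximation.* Let $g_\varepsilon$ be a mollification of $g$ at scale $\sqrt\varepsilon$. By (F5), $u_t+\tilde H(x,u_x)=\varepsilon u_{xx}$, $u(\cdot,0)=g_\varepsilon$, has a classical solution $u^\varepsilon$ on $\mathbb T\times[0,\infty)$. Write $p^\varepsilon=u^\varepsilon_x$.

*Bound on the initial time derivative.* Put $K_\varepsilon=\max|H(x,g_\varepsilon')-\varepsilon g_\varepsilon''|$. For a.e. $y$, $g'(y)\in[P(y,-M),P(y,M)]$. As $g'_\varepsilon(x)$ is an average of $g'(y)$ over $|y-x|\le\sqrt\varepsilon$ and $P(\cdot,\pm M)$ are $C^1$, we get $P(x,-M)-C\sqrt\varepsilon\le g_\varepsilon'(x)\le P(x,M)+C\sqrt\varepsilon$, hence $|H(x,g'_\varepsilon)|\le M+C\sqrt\varepsilon$. Also $\varepsilon|g_\varepsilon''|\le\varepsilon\cdot C\|g'\|_\infty/\sqrt\varepsilon=C\sqrt\varepsilon$. So $\limsup_{\varepsilon\to0}K_\varepsilon\le M$, and $K_\varepsilon<M+1$ for small $\varepsilon$.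

*Bounds for all times.* Since $|g_\varepsilon'|\le R_0$, the functions $g_\varepsilon\pm K_\varepsilon t$ are a classical super- and subsolution, so $|u^\varepsilon(\cdot,\tau)-g_\varepsilon|\le K_\varepsilon\tau$. Comparing $u^\varepsilon(\cdot,\cdot+\tau)$ with $u^\varepsilon$ gives $|u^\varepsilon(x,t+\tau)-u^\varepsilon(x,t)|\le K_\varepsilon\tau$, so $|u^\varepsilon_t|\le K_\varepsilon$. At a maximum or minimum point of $u_x^\varepsilon(\cdot,t)$ we have $u^\varepsilon_{xx}=0$, so $|\tilde H(x,u_x^\varepsilon)|=|u_t^\varepsilon|<M+1$ there, which forces $|u_x^\varepsilon|<R_0$ at these points. Hence $|u^\varepsilon_x|\le R_0$ everywhere, and $\tilde H=H$ along $u^\varepsilon$.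

*Limit.* By Arzelà–Ascoli a subsequence converges locally uniformly. By (F3) the limit $u$ is a viscosity solution for $\tilde H$ with data $g$. It is Lipschitz in $(x,t)$ with $|u_x|\le R_0$, so by (F4) test functions have slope at most $R_0$ at touching points, where $\tilde H=H$; thus $u$ solves the equation with $H$. By (F2) it is the unique viscosity solution, so the whole family converges. Write $u(\cdot,t)=\mathcal S_tg$.

By uniqueness $\mathcal S_{t+s}=\mathcal S_t\mathcal S_s$ on Lipschitz functions, and by (F2) $\mathcal S_t$ is nonexpansive in $\|\cdot\|_\infty$. The function $v_0(x)=\int_0^xP(y,0)\,dy$ is $1$-periodic, as $J(0)=0$, and stationary, as $H(x,v_0')=0$. So $\|\mathcal S_tg-v_0\|_\infty\le\|g-v_0\|_\infty$. Thus $\{\mathcal S_tg\}_{t\ge0}$ is bounded and equi-Lipschitz, hence precompact in $C(\mathbb T)$.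

**Step 1.** *This step extracts a limit flow that returns near its start.* Choose $t_n\to\infty$ with $\mathcal S_{t_n}g\to w_0$ uniformly and, after thinning out, $\tau_n:=t_{n+1}-t_n\to\infty$. The limit $w_0$ is Lipschitz. Let $w(\cdot,t)=\mathcal S_tw_0$. Then
$$\|\mathcal S_{\tau_n}w_0-w_0\|_\infty\le\|\mathcal S_{\tau_n}w_0-\mathcal S_{\tau_n}\mathcal S_{t_n}g\|_\infty+\|\mathcal S_{t_{n+1}}g-w_0\|_\infty\le\|w_0-\mathcal S_{t_n}g\|_\infty+\|\mathcal S_{t_{n+1}}g-w_0\|_\infty\to0,$$
so, applying $\mathcal S_t$, $w(\cdot,t+\tau_n)\to w(\cdot,t)$ uniformly for each $t\ge0$. Also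
$$\sup_{s\ge0}\|\mathcal S_{t_n+s}g-w(\cdot,s)\|_\infty\le\|\mathcal S_{t_n}g-w_0\|_\infty\to0.\tag{3}$$

## 9. A strictly convex Lyapunov functional and the absence of dissipation

**Step 2.** *This step finds a quantity that never increases, and concludes that along $w$ it is constant.* Let
$$\eta(x,p)=\int_0^pH(x,r)\,dr,\qquad E(\varphi)=\int_0^1\eta(x,\varphi')\,dx .$$
Since $\eta_{pp}=H_p>0$, $\eta$ is strictly convex in $p$. Moreover $E$ is lower semicontinuous under uniform convergence $\varphi_n\to\varphi$ of equi-Lipschitz functions: then $\varphi_n'\rightharpoonup\varphi'$ weakly-$*$, and we integrate $\eta(x,\varphi_n')\ge\eta(x,\varphi')+H(x,\varphi')(\varphi_n'-\varphi')$, where $H(x,\varphi')$ is bounded.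

For Lipschitz $\varphi$ let $u^\varepsilon$ be as in Step 0 with $g=\varphi$, and write $p=p^\varepsilon$, $q=H(x,p)$. Since $p_t=\partial_x(\varepsilon p_x-q)$ and $\int qq_x\,dx=0$,
$$\frac{d}{dt}E(u^\varepsilon)=\int q\,\partial_x(\varepsilon p_x-q)\,dx=-\varepsilon\int(H_pp_x^2+H_xp_x)\,dx\le-\frac\varepsilon2\int H_pp_x^2\,dx+C\varepsilon,\tag{4}$$
where we used $|H_xp_x|\le\frac12H_pp_x^2+\frac{H_x^2}{2H_p}$ and the bound $|p|\le R_0$. Since $g_\varepsilon'\to\varphi'$ a.e. and boundedly, $E(g_\varepsilon)\to E(\varphi)$. Letting $\varepsilon\to0$ in $E(u^\varepsilon(t))\le E(g_\varepsilon)+C\varepsilon t$ and using lower semicontinuity, $E(\mathcal S_t\varphi)\le E(\varphi)$.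

So $t\mapsto E(w(t))$ is nonincreasing. For $t,\sigma\ge0$ and $n$ so large that $\tau_n\ge\sigma$, Step 1 and lower semicontinuity give
$$E(w(t))\le\liminf_nE(w(t+\tau_n))\le E(w(t+\sigma))\le E(w(t)).$$
Hence $E(w(t))=E(w_0)$ for all $t\ge 0$.

**Step 3.** *This step turns conservation of $E$ into strong convergence of the approximations, and then into conservation of a whole family of functionals.* Let now $u^\varepsilon$ be the approximation of $w$, with data $w_0$, and $R_0$ the corresponding constant. By (4) and Step 2,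
$$E(w(t))\le\liminf E(u^\varepsilon(t))\le\limsup E(u^\varepsilon(t))\le E(w_0)=E(w(t)),$$
so $E(u^\varepsilon(t))\to E(w(t))$ for every $t$. With $c_0=\min_{x,\,|p|\le R_0}H_p>0$, Taylor's formula gives
$$\eta(x,p^\varepsilon)\ge\eta(x,w_x)+H(x,w_x)(p^\varepsilon-w_x)+\tfrac{c_0}2(p^\varepsilon-w_x)^2 .$$
Integrate in $x$. Because $p^\varepsilon(t)\rightharpoonup w_x(t)$ weakly-$*$, the linear term tends to $0$, and so does $E(u^\varepsilon(t))-E(w(t))$. Thus $p^\varepsilon(t)\to w_x(t)$ in $L^2(\mathbb T)$ for every $t$, and by dominated convergence in $L^2(\mathbb T\times(0,\bar t))$ for every $\bar t$. Integrating (4) over $(0,\bar t)$,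
$$\frac{c_0\varepsilon}2\int_0^{\bar t}\!\!\int(p_x^\varepsilon)^2\,dx\,dt\le E(u^\varepsilon(0))-E(u^\varepsilon(\bar t))+C\varepsilon\bar t\to E(w_0)-E(w(\bar t))=0 .$$

Let $h=H(x,w_x)$, which equals $-w_t$ a.e. by (F4). For $\theta\in C_c^1(\mathbb R)$ set
$$\Theta(h)=\int_0^h\theta,\qquad\eta_\theta(x,p)=\int_{P(x,0)}^p\theta(H(x,r))\,dr .$$
With $q=H(x,p^\varepsilon)$ we have $\partial_t\eta_\theta(x,p^\varepsilon)=\theta(q)p_t^\varepsilon=\theta(q)(\varepsilon p^\varepsilon_{xx}-q_x)$ and $\partial_x\Theta(q)=\theta(q)q_x$. Adding,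
$$\partial_t\eta_\theta(x,p^\varepsilon)+\partial_x\Theta(q)=\varepsilon\,\partial_x(\theta(q)p_x^\varepsilon)-\varepsilon\,\theta'(q)(H_x+H_pp_x^\varepsilon)p_x^\varepsilon .$$
Tested with a $\varphi\in C^1_c$, the right side is at most $C\varepsilon\iint(|p_x^\varepsilon|+|p_x^\varepsilon|^2)$ over a bounded set. This tends to $0$, since $\varepsilon\iint|p_x^\varepsilon|^2\to0$ and, by Cauchy–Schwarz, $\varepsilon\iint|p^\varepsilon_x|\le C\sqrt\varepsilon\,\big(\varepsilon\iint|p^\varepsilon_x|^2\big)^{1/2}\to0$. On the left, $\eta_\theta(x,\cdot)$ and $\Theta(H(x,\cdot))$ are Lipschitz on $[-R_0,R_0]$ uniformly in $x$, so the strong convergence passes to the limit: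
$$\partial_t\eta_\theta(x,w_x)+\partial_x\Theta(h)=0\quad\text{in }\mathcal D'(\mathbb T\times(0,\infty)).\tag{5}$$

## 10. Superlevel sets of $h$ are transported, and their crossing times agree

**Step 4.** *This step makes precise, for the merely Lipschitz $w$, that the set $\{h>k\}$ travels along the curves of Section 4.* Let $\chi_k(x,t)=1$ if $h(x,t)>k$ and $0$ otherwise. Note that $\chi_k-1_{k<0}$ equals $1$ for $0\le k<h$, equals $-1$ for $h\le k<0$, and vanishes otherwise. Substituting $r=P(x,k)$ and using $w_x=P(x,h)$,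
$$\eta_\theta(x,w_x)=\int_0^h\theta(k)P_h(x,k)\,dk=\int_{\mathbb R}\theta(k)P_h(x,k)(\chi_k-1_{k<0})\,dk,\qquad\Theta(h)=\int_{\mathbb R}\theta(k)(\chi_k-1_{k<0})\,dk .$$
View everything as $1$-periodic in $x\in\mathbb R$; identity (5) then holds for test functions $\varphi\in C_c^1(\mathbb R\times(0,\infty))$, by applying it to $\sum_{j\in\mathbb Z}\varphi(x+j,t)$. The terms with $1_{k<0}$ drop out, because $\iint(P_h(x,k)\varphi_t+\varphi_x)\,dx\,dt=0$. So for all such $\varphi$ and all $\theta\in C_c^1(\mathbb R)$
$$\int\theta(k)\iint\chi_k\,(P_h(x,k)\varphi_t+\varphi_x)\,dx\,dt\,dk=0 .$$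
Hence for each $\varphi$ the inner double integral vanishes for a.e. $k$. Take a countable set of $\varphi$'s such that every $\varphi\in C_c^1(\mathbb R\times(0,\infty))$ is a $C^1$-limit of members supported in a common compact set. Then for a.e. $k$ (call these $k$ *good*)
$$\iint\chi_k\,(P_h(x,k)\varphi_t+\varphi_x)\,dx\,dt=0\qquad\text{for all }\varphi\in C_c^1(\mathbb R\times(0,\infty)).$$

Fix a good $k$. The function $\tau_k(x)=\int_0^xP_h(y,k)\,dy$ is a $C^1$ increasing bijection of $\mathbb R$ with $\tau_k(x+1)=\tau_k(x)+T(k)$. Use the measure-preserving coordinates $(x,\sigma)$, $\sigma=t-\tau_k(x)$. Put $\psi(x,\sigma)=\varphi(x,\sigma+\tau_k(x))$ and $\tilde\chi(x,\sigma)=\chi_k(x,\sigma+\tau_k(x))$. Then $\psi_x=\varphi_x+P_h\varphi_t$, so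
$$\iint\tilde\chi\,\psi_x\,dx\,d\sigma=0\quad\text{for all }\psi\in C_c^1(\Omega),\qquad\Omega=\{(x,\sigma):\sigma>-\tau_k(x)\}.$$
The horizontal section of $\Omega$ at height $\sigma$ is the half-line $(x_\sigma,\infty)$ with $\tau_k(x_\sigma)=-\sigma$.

We claim that $\tilde\chi$ depends on $\sigma$ only. For rational $a$ the set $Q_a=(a,\infty)\times(-\tau_k(a),\infty)$ lies in $\Omega$, and these sets cover $\Omega$. On $Q_a$ take $\psi(x,\sigma)=A(x)b(\sigma)$ with $A\in C_c^1((a,\infty))$. Letting $b$ vary, $\int\tilde\chi(x,\sigma)A'(x)\,dx=0$ for a.e. $\sigma>-\tau_k(a)$; by density, for a.e. such $\sigma$ this holds for all $A$. Hence $\tilde\chi(\cdot,\sigma)$ is a.e. constant on $(a,\infty)$. For different $a<a'$ the constants agree, because the half-lines overlap. So for a.e. $\sigma$, $\tilde\chi(\cdot,\sigma)$ is a.e. equal to a constant $c_k(\sigma)\in\{0,1\}$ on $(x_\sigma,\infty)$. This $c_k$ is measurable, since $c_k(\sigma)=\int_a^{a+1}\tilde\chi(x,\sigma)\,dx$ for a.e. $\sigma>-\tau_k(a)$. In the old coordinates,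
$$\chi_k(x,t)=c_k(t-\tau_k(x))\quad\text{for a.e. }(x,t)\in\mathbb R\times(0,\infty).\tag{6}$$
As $\chi_k(x+1,t)=\chi_k(x,t)$, we get $c_k(\sigma-T(k))=c_k(\sigma)$ for a.e. $(x,\sigma)\in\Omega$. Every horizontal section of $\Omega$ is nonempty and open, so $c_k$ is $T(k)$-periodic (a.e.).

**Step 5.** *This step is the rigorous overtaking argument: $T$ is constant on the range of $h$.* Let $k_1<k_2$ be good; write $T_i=T(k_i)$, $c_i=c_{k_i}$, $\tau_i=\tau_{k_i}$. First **assume $T_1/T_2\notin\mathbb Q$**. Since $\chi_{k_1}\ge\chi_{k_2}$, (6) and Fubini give a fixed $x$ with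
$$c_1(t-\tau_1(x))\ge c_2(t-\tau_2(x))\quad\text{for a.e. }t>0 .$$
Let $I$ be a bounded interval and $j_0$ such that $t+jT_1>0$ for $t\in I$, $j\ge j_0$. Replacing $t$ by $t+jT_1$ and using both periodicities, for all $j\ge j_0$, $l\in\mathbb Z$ and a.e. $t\in I$
$$c_1(t-\tau_1(x))\ge c_2(t-\tau_2(x)+jT_1+lT_2).$$
The numbers $jT_1+lT_2$ with $j\ge j_0$, $l\in\mathbb Z$ are dense in $\mathbb R$, because $T_1/T_2$ is irrational. With $a=t-\tau_1(x)$ the inequality reads $c_1(a)\ge c_2(a+r)$, with $r=\tau_1(x)-\tau_2(x)+jT_1+lT_2$ running through a dense set. Given any $r\in\mathbb R$, approximate it by such numbers $r_i$. Translations are continuous in $L^1_{loc}$, so $c_2(\cdot+r_i)\to c_2(\cdot+r)$ a.e. on bounded sets along a subsequence, and the inequality survives. As $I$ was arbitrary, for every $r$ we have $c_1(a)\ge c_2(a+r)$ for a.e. $a\in\mathbb R$. By Fubini $c_1(a)\ge c_2(b)$ for a.e. $(a,b)$. Hence $c_1=1$ a.e. or $c_2=0$ a.e.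

Let $m=\operatorname{ess\,inf}h$ and $\overline m=\operatorname{ess\,sup}h$ over $\mathbb T\times(0,\infty)$, and suppose $m<\overline m$. For good $k\in(m,\overline m)$, $c_k$ is neither a.e. $0$ (then $h\le k$ a.e.) nor a.e. $1$ (then $h>k$ a.e.). So $T(k_1)/T(k_2)\in\mathbb Q$ for all good $k_1,k_2\in(m,\overline m)$.

Comparing two levels gives no more than this. With $T_1=1$, $T_2=2$, $c_1=1$ exactly on $[0,\frac12)+\mathbb Z$ and $c_2=1$ exactly on $[0,\frac12)+2\mathbb Z$, we have $c_1\ge c_2$ with neither constant. We use all levels at once. Fix a good $k_1\in(m,\overline m)$; for a.e. $k\in(m,\overline m)$, $T(k)$ lies in the countable set $T(k_1)\mathbb Q$. On each level set $\{T=c\}$ we have $T'=0$ at every accumulation point of the set, hence at all but countably many of its points. So $T'=0$ a.e. on $(m,\overline m)$. Since $J\in C^2$, $T'$ is continuous, so $T'=0$ everywhere on $(m,\overline m)$ and **$T$ is constant on $(m,\overline m)$**. (Continuity of $T$ alone would not do: the Cantor function is continuous, nonconstant, and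 takes countably many values off a null set.)

## 11. Either $h\equiv0$, or the effective Hamiltonian is affine near $0$

**Step 6.** *This step shows that the range of $h$ is either $\{0\}$ or a neighbourhood of $0$ up to endpoints, and concludes.*

*Claim: either $m=\overline m=0$ or $m<0<\overline m$.* The function $w$ is bounded and $w_t=-h$, so
$$\int_0^{\bar t}\!\!\int_{\mathbb T}h\,dx\,dt=\int_{\mathbb T}\big(w_0-w(\cdot,\bar t)\big)\,dx$$
is bounded. The averages of $h$ over $\mathbb T\times(0,\bar t)$ tend to $0$ as $\bar t\to\infty$, and $m\le0\le\overline m$. If $\overline m=0$, then $w_t=-h\ge0$ a.e. and the Lipschitz function $w$ is nondecreasing in $t$. For fixed $t$ and $\tau_n\ge t$ we have $w_0\le w(\cdot,t)\le w(\cdot,\tau_n)\to w_0$, so $w$ is constant in $t$, $h=0$ a.e., and $m=0$. Similarly $m=0$ implies $\overline m=0$.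

*Case $m=\overline m=0$.* Then $w_t=0$ and $w(\cdot,t)=w_0$ for all $t$. So (3) says $\sup_{s\ge0}\|\mathcal S_{t_n+s}g-w_0\|_\infty\to0$, that is, $\mathcal S_tg\to w_0$ uniformly as $t\to\infty$.

*Case $m<0<\overline m$.* By Step 5, $T\equiv T(0)=T_0$ on $(m,\overline m)$. So $J$ is affine there, and $\overline H=J^{-1}$ is affine on the interval $J((m,\overline m))$, an open neighbourhood of $J(0)=0$. For a.e. $k\in(m,\overline m)$, (6) and the $T_0$-periodicity of $c_k$ give $\chi_k(x,t+T_0)=\chi_k(x,t)$ for a.e. $(x,t)$. Since $m\le h\le\overline m$ a.e.,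
$$h=m+\int_m^{\overline m}\chi_k\,dk\quad\text{a.e.},$$
so $h(x,t+T_0)=h(x,t)$ a.e. As $w_t=-h$, the difference $w(x,t+T_0)-w(x,t)=:D(x)$ does not depend on $t$. Then $w(x,jT_0)=w_0(x)+jD(x)$ for all $j\in\mathbb N$, and boundedness of $w$ gives $D=0$. So $w$ is $T_0$-periodic in $t$.

*Part (a).* In both cases $w$ is $T_0$-periodic in $t$ (in the first it is constant in $t$), and (3) is the asserted convergence, after undoing the normalization $\overline H(0)=0$.

*Part (b).* If $\overline H$ is not affine on any neighbourhood of $0$, the second case cannot occur. So the first holds for every Lipschitz $g$, and $u+\overline H(0)t$ converges uniformly for every Lipschitz $g$, in particular for every $g\in C^2(\mathbb T)$. If $\overline H$ is affine near $0$, Section 7 gives $g\in C^2(\mathbb T)$ without convergence. This proves (b), together with the equivalence of the $C^2$ and the Lipschitz versions. $\blacksquare$
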